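# Minkowski polytopes of spherical designs: from $t^{-1/2}$ to $t^{-2}\log t$

## 1. A cube, a tetrahedron and a double cone

Take the six points $\pm e_1,\pm e_2,\pm e_3$ on the unit sphere $\mathbb S^2\subset\mathbb R^3$. Averaging a polynomial over them gives the same value as averaging over the whole sphere, as long as the degree is at most $3$. Odd monomials average to $0$ on both sides, because both averages are invariant under $x\mapsto -x$. The mixed products $x_ix_j$ average to $0$ on both sides, and $x_i^2$ averages to $2/6=1/3$, which is the spherical average because $x_1^2+x_2^2+x_3^2=1$. Degree $4$ fails: $x_1^4$ averages to $1/3$ over the points and to $\frac12\int_{-1}^1z^4dz=\frac15$ over the sphere.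

Now build the convex polytope whose outer facet normals are these six points and whose facets have equal area, with total area $4\pi$, the area of the sphere. It is a cube with facet area $2\pi/3$ and half-edge $b=\frac12\sqrt{2\pi/3}\approx0.724$. Center it at the origin. Its support function is $h(x)=b(|x_1|+|x_2|+|x_3|)$, which ranges over $[b,\sqrt3\,b]\approx[0.724,1.253]$. The Hausdorff distance to the unit ball is $\max|h-1|=1-b\approx0.276$. For later use, the average of $h$ over the six points is $b\approx0.724$, and its average over the sphere is $3b\cdot\frac12\approx1.085$. One is below $1$ and the other above.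

Four points do a little worse. The points $(1,1,1),(1,-1,-1),(-1,1,-1),(-1,-1,1)$, divided by $\sqrt3$, have $\sum x=0$ and average $\frac13I$ for $xx^T$, so they reproduce polynomials of degree $2$. The polytope is a regular tetrahedron with facet area $\pi$, so its edge $e$ satisfies $\frac{\sqrt3}4e^2=\pi$, that is, $e\approx2.694$. Its inradius is $e/(2\sqrt6)\approx0.550$ and its circumradius is three times that, $\approx1.650$. The distance to the ball is about $0.650$.

The points may also be smeared out. Put half of a unit mass uniformly on each of the circles $x_3=\pm1/\sqrt3$. A polynomial of degree at most $3$, averaged about the $x_3$-axis, becomes a polynomial of degree at most $3$ in $z=x_3$. The two-point average at $z=\pm1/\sqrt3$ agrees with $\frac12\int_{-1}^1dz$ on $1,z,z^2,z^3$. So this measure also reproduces degree $3$. A body of revolution of area $4\pi$ with these normals is a double cone with base radius $\rho$ and half-height $H$. The normal condition reads $\rho/\sqrt{\rho^2+H^2}=1/\sqrt3$,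 so $H=\sqrt2\rho$. The area is $2\pi\rho\sqrt{\rho^2+H^2}=2\sqrt3\pi\rho^2=4\pi$, so $\rho\approx1.075$ and $H\approx1.520$. Its support function at angle $\theta\le\pi/2$ from the axis is $\max(H\cos\theta,\rho\sin\theta)$, and its distance to the ball is $H-1\approx0.520$.

Each of these bodies is a crude ball. If the normals reproduce polynomials up to a large degree $t$, how close to the ball must the body be?

## 2. Spherical designs, Minkowski's theorem and the exponent $1/2$

Let $B$ be the closed unit ball, $\omega$ the surface area measure on $\mathbb S^2$ and $\sigma=\omega/(4\pi)$.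

**Definition.** A finite set $X=\{x_1,\dots,x_N\}\subset\mathbb S^2$ is a *spherical $t$-design* if $\frac1N\sum_jp(x_j)=\int p\,d\sigma$ for every polynomial $p$ of degree at most $t$. Put $\mu_X=\frac1N\sum_j\delta_{x_j}$.

So the six points above form a $3$-design and the four points a $2$-design. We recall some convex geometry. The support function of a convex body $K$ is $h_K(x)=\max_{y\in K}x\cdot y$; its $1$-homogeneous extension to $\mathbb R^3$ is sublinear, and the Hausdorff distance is $d_H(K,K')=\max_{\mathbb S^2}|h_K-h_{K'}|$. The surface area measure $S_K$ of a set $\beta\subset\mathbb S^2$ is the area of the part of $\partial K$ with an outer normal in $\beta$. The Steiner point is $3\int h_K(x)\,x\,d\sigma(x)$. It moves with $K$ under translation, depends continuously on $K$, and lies in $K$. *Minkowski's theorem*: a finite Borel measure on $\mathbb S^2$ with $\int x\,dS=0$ that is not concentrated on a great circle is the surface area measure of a convex body with interior points, unique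 up to translation.

If $t\ge2$, a $t$-design satisfies $\int x\,d\mu_X=0$ and $\int xx^Td\mu_X=\frac13I$. The second identity says $\int(x\cdot u)^2d\mu_X=\frac13$ for every unit $u$, so $\mu_X$ is not carried by a great circle. Hence there is a convex polytope $P_X$, unique once its Steiner point is placed at $0$, with $S_{P_X}=4\pi\mu_X$. Its outer facet normals are the $x_j$ and every facet has area $4\pi/N$. This is the *Steiner-normalized Minkowski polytope*. In Section 1 symmetry puts the Steiner point at the center.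

Let $\Pi_t$ be the space of spherical polynomials of degree at most $t$, of dimension $d_t=(t+1)^2$. Let $y_t(x)\in\mathbb R^{d_t}$ list the values at $x$ of an orthonormal basis of $\Pi_t$ in $L^2(\sigma)$, and put
$$Y_t=[y_t(x_1)\ \cdots\ y_t(x_N)],\qquad \widehat H_t=\tfrac1NY_tY_t^T .$$
For the octahedral points and $t=1$, with basis $1,\sqrt3x_1,\sqrt3x_2,\sqrt3x_3$, we get $\widehat H_1=I_4$, because products of two basis functions have degree $2$ and are averaged exactly. For $t=3$ the matrix is $16\times16$ of rank at most $6$, so $\lambda_{\min}(\widehat H_3)=0$. In general $\lambda_{\min}(\widehat H_t)>0$ forces $N\ge(t+1)^2$.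

The problem comes from Congpei An, "Minkowski Polytopes of Spherical Designs: High-Order Isotropy and Quantitative Sphericity", arXiv:2608.11570 (2026). The known result is that for every spherical $t$-design the Steiner-normalized $P_X$ satisfies $d_H(P_X,B)=O(t^{-1/2})$ with an absolute constant. The conjecture asks for a better exponent on a restricted class.

**Conjecture (spectrally improved Minkowski rate).** Let $X_t$ be critical spherical $t$-designs with $N=(t+1)^2$, for infinitely many $t$, and assume $\lambda_{\min}(\widehat H_t)\ge a_0>0$ uniformly in $t$. Let $P_t$ be the Steiner-normalized Minkowski polytopes. Then there exists $\beta>1/2$ such that $d_H(P_t,B)\le Ct^{-\beta}$, where $C$ and $\beta$ may depend on $a_0$ but not on $t$.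

It is not established that such families exist; the class is hypothetical, and a mere proof that it is empty would not settle the matter. "Critical" is a further condition on the points. We do not unfold it, because the argument below uses only the design property.

## 3. Design measures and the three theorems

**Definition.** Let $t\ge2$. A *design measure of degree $t$* is a Borel probability measure $\mu$ on $\mathbb S^2$ with $\int p\,d\mu=\int p\,d\sigma$ for all $p\in\Pi_t$.

Again $\int x\,d\mu=0$ and $\int xx^Td\mu=\frac13I$, so there is a unique convex body $K=K_\mu$ with Steiner point $0$ and $S_K=4\pi\mu$. For $\mu=\mu_X$ it is $P_X$, and for the two-circle measure of Section 1 it is the double cone. The letters $C,c>0$ denote absolute constants that may change from line to line.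

**Theorem 1.** For every design measure of degree $t\ge2$: $d_H(K_\mu,B)\le C\,t^{-1}\sqrt{\log(t+1)}$. Hence the conjecture holds with every $\beta<1$ (e.g. $\beta=3/4$) and an absolute constant $C_\beta$.

**Theorem 2.** For every design measure of degree $t\ge2$: $d_H(K_\mu,B)\le C\,t^{-2}\log(t+1)$ and $|\nabla h_{K_\mu}|\le C/t$ a.e. on $\mathbb S^2$. Hence the conjecture holds with every $\beta<2$. Moreover, every boundary point of $K_\mu$ with outer normal $x$ lies within $C/t$ of $x$. In particular all facets of $P_X$ have diameter $\le C/t$, and if $N\le C't^2$ their inradii are $\ge c(C')/t$.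

**Theorem 3.** (a) For every spherical $t$-design with $N$ points, $d_H(P_X,B)\ge1/N$. So in the class of the conjecture
$$(t+1)^{-2}\le d_H(P_t,B)\le C\,t^{-2}\log(t+1),$$
and no $\beta>2$ is possible for any family in the class. (b) For all $t\ge t_2$ there is a spherical $t$-design $X$ ($N$ uncontrolled) with $d_H(P_X,B)\ge c\,t^{-2}\log t$. So $t^{-2}\log t$ is the exact worst-case order over all spherical $t$-designs.

So the conjecture is true, with constants independent of $a_0$. Criticality, $N=(t+1)^2$ and the spectral hypothesis are not used for the upper bounds, and existence of the families plays no role. Whether the logarithm can be removed in the restricted class $N=(t+1)^2$, $\lambda_{\min}\ge a_0$ is not decided here. Sections 4 to 7 prove Theorem 1, hence the conjecture.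

## 4. Support functions on the sphere

**Notation.** $d$ is geodesic distance, $U(x,s)=\{y:d(x,y)\le s\}$, so $\sigma(U(x,s))=\frac12(1-\cos s)\le s^2/4$. $M_uF(x)$ is the mean of $F$ over the circle of radius $u$ about $x$. $L=\Delta+2$; it annihilates the linear functions $p\cdot x$. $X_i(x)=e_i\times x$ are the rotation fields. Since $\sum_i(X_iF)^2=|x\times\nabla F|^2$, we have $|\nabla F|^2=\sum_i(X_iF)^2$. For $|\alpha|=k$, $X^\alpha F$ is $\nabla^kF$ evaluated on rotation fields plus derivatives of orders $1,\dots,k-1$ with smooth coefficients. Since the $X_i$ span each tangent plane, induction on $k\ge1$ gives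
$$|\nabla^kF|\le C_k\sum_{1\le|\alpha|\le k}|X^\alpha F|,\qquad |X^\alpha F|\le C_k\sum_{1\le j\le|\alpha|}|\nabla^jF|\quad(1\le|\alpha|\le k).\tag{4.1}$$
The $X_i$ commute with $\Delta$ and with convolution by zonal kernels, and map $\Pi_t$ to itself.

### 4.1 The matrix $A_\varphi$ and a trilinear form

For smooth $\varphi$ put $A_\varphi=\nabla^2\varphi+\varphi g$ and $T_\varphi=(\operatorname{tr}A_\varphi)g-A_\varphi$. Then $\operatorname{tr}A_\varphi=\operatorname{tr}T_\varphi=L\varphi$. Examples: $A_1=T_1=g$, and $A_\ell=0$ for linear $\ell$. For a smooth support function $h$, $A_h$ is the tangential Hessian of the $1$-homogeneous extension, so convexity means $A_h\ge0$. In dimension two $T_\varphi$ has the eigenvalues of $A_\varphi$, interchanged. Let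
$$\mathsf D(A,B)=\tfrac12(\operatorname{tr}A\operatorname{tr}B-\operatorname{tr}AB),\qquad \mathsf D(A,A)=\det A,\qquad \mathsf D(A_\varphi,B)=\tfrac12\langle T_\varphi,B\rangle .$$

*$T_\varphi$ is divergence free.* The commutator $\nabla_k\nabla_i\nabla_j\varphi-\nabla_i\nabla_k\nabla_j\varphi$ depends only on $d\varphi$ at the point, and every covector is $d\ell$ for a linear $\ell$. For linear functions $\nabla^2\ell=-\ell g$, so the commutator is $-\ell_kg_{ij}+\ell_ig_{kj}$. Hence for all $\varphi$ it is $-\varphi_kg_{ij}+\varphi_ig_{kj}$, which says $\nabla_k(A_\varphi)_{ij}=\nabla_i(A_\varphi)_{kj}$. Therefore $\nabla^i(T_\varphi)_{ij}=\nabla_j\operatorname{tr}A_\varphi-\nabla^i(A_\varphi)_{ij}=0$.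

Integrating by parts in $\frac12\int\varphi_1\langle T_{\varphi_3},\nabla^2\varphi_2+\varphi_2g\rangle d\sigma$ gives
$$V(\varphi_1,\varphi_2,\varphi_3):=\int\varphi_1\mathsf D(A_{\varphi_2},A_{\varphi_3})d\sigma=\tfrac12\int\big[-\langle T_{\varphi_3}\nabla\varphi_1,\nabla\varphi_2\rangle+\varphi_1\varphi_2L\varphi_3\big]d\sigma.\tag{4.2}$$
The left side is symmetric in the indices $2,3$ and the right side in $1,2$, so $V$ is symmetric in all three arguments.

### 4.2 Smoothing and the measure $\tau$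

Support functions of polytopes are not smooth, so we smooth while keeping convexity. Let $\kappa_\varepsilon$ be smooth conjugation-invariant probability densities on $SO(3)$ concentrating at the identity (smooth functions of the trace), and put $h_\varepsilon(x)=\int h(\rho x)\kappa_\varepsilon(\rho)d\rho$ for $h=h_K$.

- **(S1)** $h_\varepsilon$ is smooth, since $h_\varepsilon(ge)=\int h(\rho e)\kappa_\varepsilon(\rho g^{-1})d\rho$. By conjugation invariance $h\mapsto h_\varepsilon$ commutes with rotations, so it multiplies degree-$k$ harmonics by a number $m_k(\varepsilon)$ with $|m_k(\varepsilon)|\le1$ and $m_k(\varepsilon)\to1$.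
- **(S2)** $h(\rho\,\cdot)=h_{\rho^{-1}K}$, so $h_\varepsilon$ is an average of support functions and is the support function of a convex body $K_\varepsilon$. Thus $A_{h_\varepsilon}\ge0$.
- **(S3)** $h_\varepsilon\to h$ uniformly. As $h$ is Lipschitz, $\sum k(k+1)\|h_k\|^2<\infty$ for its harmonic components $h_k$, and $\|\nabla(h_\varepsilon-h)\|^2_{L^2}=\sum k(k+1)|m_k-1|^2\|h_k\|^2\to0$ by dominated convergence.
- **(S4)** $S_{K_\varepsilon}=\det A_{h_\varepsilon}\,\omega$. This is classical for $h_\varepsilon+\delta$ with $\delta>0$ (a body of class $C^2_+$); let $\delta\to0$, using weak continuity of surface area measures (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, Ch. 4). If $S_K=4\pi\mu$, the same weak continuity gives $\mu_\varepsilon:=\det A_{h_\varepsilon}\sigma\to\mu$ weakly. In particular total masses converge to $1$, and $\int F_\varepsilon d\mu_\varepsilon\to\int F\,d\mu$ when $F_\varepsilon\to F$ uniformly with $F$ continuous.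
- **(S5)** $\tau_\varepsilon:=(Lh_\varepsilon)\sigma=(\operatorname{tr}A_{h_\varepsilon})\sigma\ge0$ has bounded mass $2\int h_\varepsilon d\sigma$, and $\int\varphi\,d\tau_\varepsilon=\int h_\varepsilon L\varphi\,d\sigma\to\int hL\varphi\,d\sigma$ for smooth $\varphi$. So $\tau_\varepsilon$ converges weakly to a nonnegative measure $\tau=Lh$ with $\int\varphi\,d\tau=\int hL\varphi\,d\sigma$ and $\tau(\mathbb S^2)=2\int h\,d\sigma$. For closed $U$, $\limsup\tau_\varepsilon(U)\le\tau(U)$.
- **(S6)** Along unit-speed geodesics, $(h\circ\gamma)''+h\circ\gamma\ge0$ as distributions. This is clear for $h_\varepsilon$; pass to the limit.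

*Example.* For the cube, $b|x_1|$ is linear off the circle $x_1=0$ and its normal derivative jumps by $2b$ there. So $\tau$ is $\frac{2b}{4\pi}$ times arc length on the three coordinate great circles. Its mass is $\frac{2b}{4\pi}\cdot6\pi=3b$, which equals $2\int h\,d\sigma$ as it should. The measure $\tau$ records the kinks of $h$.

### 4.3 Circle means and size

**Lemma 1.** For any support function $h$ and $0<u<\pi/2$: (i) $0\le M_uh(x)-\cos u\,h(x)\le2\tau(U(x,u))$; (ii) $h(x)\ge2\cos u\,M_uh(x)-M_{2u}h(x)$.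

*Proof.* (i) Let $h$ be smooth first. In polar coordinates at $x$ write $H(s,\phi)$ for $h$ and let $q=H'\cos s+H\sin s$, where $'=\partial_s$. Then $q'=(H''+H)\cos s\ge0$ on $[0,\pi/2)$. Let $Q(s)=\int_0^{2\pi}q\,d\phi$; it is nondecreasing, and $Q(0)=\int\partial_vh(x)\,d\phi=0$. Green's formula on $U(x,s)$ with the function $\cos\theta\in\ker L$ gives $Q(s)\sin s=4\pi\int_{U(x,s)}\cos\theta\,d\tau\le4\pi\tau(U(x,s))$. Since $(M_sh/\cos s)'=Q(s)/(2\pi\cos^2s)$,
$$0\le\frac{M_uh}{\cos u}-h(x)\le\frac{Q(u)}{2\pi}\tan u ,$$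
and multiplication by $\cos u$ gives (i). In general apply this to $h_\varepsilon$ and let $\varepsilon\to0$, using (S3) and the $\limsup$ in (S5).

(ii) If $y_u,y_{2u}$ lie on a geodesic from $x$ at distances $u,2u$, then $x+y_{2u}=2\cos u\,y_u$. Sublinearity gives $2\cos u\,h(y_u)\le h(x)+h(y_{2u})$; average over directions. $\square$

*Check on the cube.* At $e_2$, $M_uh=b\cos u+\frac4\pi b\sin u$, so the middle of (i) is $\frac4\pi b\sin u$. Two of the circles pass through $e_2$, so $2\tau(U(e_2,u))=2\cdot\frac{b}{2\pi}\cdot4u=\frac4\pi bu$.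

From here on, $h=h_{K_\mu}$ for a design measure $\mu$ of degree $t\ge2$, and $f=h-1$. Thus $d_H(K,B)=\|f\|_\infty$.

**Lemma 2.** $\int h\,d\mu\le1$, $0\le h\le6$, and $h$ is $6$-Lipschitz; in particular $|\nabla h|\le6$ a.e.

*Proof.* The Steiner point $0$ lies in $K$, so $h\ge0$. The volume is $\frac13\int h\,dS_K=\frac{4\pi}3\int h\,d\mu$ and the surface area is $4\pi$, so the isoperimetric inequality gives $\int h\,d\mu\le1$. If $R=\max h$ then $Ru\in K$ for some unit $u$, and $0\in K$, so $h(x)\ge R(x\cdot u)_+$. As $\int x\,d\mu=0$,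
$$1\ge R\int(x\cdot u)_+d\mu=\tfrac R2\int|x\cdot u|d\mu\ge\tfrac R2\int(x\cdot u)^2d\mu=\tfrac R6 .$$
So $K\subset6B$, and support functions of subsets of $6B$ are $6$-Lipschitz. $\square$

## 5. A nonnegative polynomial kernel of width $1/t$

The design property must be turned into a statement about functions that are not polynomials. We do it with one kernel. Let $n=\lfloor t/6\rfloor+1$ and
$$J(\cos\theta)=c_n\Big(\frac{1-\cos n\theta}{1-\cos\theta}\Big)^6=c_n\Big(\frac{\sin(n\theta/2)}{\sin(\theta/2)}\Big)^{12},\qquad\int J(x\cdot y)\,d\sigma(y)=1 .$$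
Since $\frac{1-\cos n\theta}{1-\cos\theta}$ is a polynomial of degree $n-1$ in $\cos\theta$, $J\ge0$ is a polynomial of degree $6(n-1)\le t$. We have $|\sin(n\theta/2)/\sin(\theta/2)|\le\min(n,\pi/\theta)$, and for $\theta\le\pi/n$ it is at least $2n/\pi$. So the unnormalized integral lies between $cn^{10}$ and $Cn^{10}$, and $c_n$ is comparable to $n^{-10}$. As $t/6\le n\le t$,
$$J\le Ct^2(1+t\theta)^{-12},\qquad J\ge ct^2\ \text{ for }\theta\le1/t.\tag{5.1}$$
With $j(u)=\frac12J(\cos u)\sin u$ we have $\int_0^\pi j=1$ and $J*F(x)=\int J(x\cdot y)F(y)d\sigma(y)=\int_0^\pi M_uF(x)\,j(u)\,du\in\Pi_t$. Substituting $v=tu$,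
$$\int_b^\pi u^qj(u)\,du\le Ct^{-q}(1+tb)^{-8}\qquad(0\le q\le2,\ b\ge0).\tag{5.2}$$
Since $ct^2\mu(U(y,1/t))\le\int J(x\cdot y)d\mu(x)=1$, and $U(y,s)$ is covered by $C(1+ts)^2$ caps of radius $1/t$,
$$\mu(U(y,s))+\sigma(U(y,s))\le C(s+1/t)^2.\tag{5.3}$$
So a design measure looks two-dimensional down to scale $1/t$. Finally, since $J*F\in\Pi_t$, for continuous $F$
$$\int F\,d(\mu-\sigma)=\int(F-J*F)\,d(\mu-\sigma).\tag{5.4}$$

## 6. An energy identity, and what Lipschitz continuity gives

Let $a=\int h\,d\sigma$ and let $h_k$ be the degree-$k$ harmonic component of $h$. The Steiner point is $0$, so $h_1=0$. By (4.2) applied to $h_\varepsilon$, and $T_1=g$, $L1=2$,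
$$\mu_\varepsilon(\mathbb S^2)=V(1,h_\varepsilon,h_\varepsilon)=V(h_\varepsilon,h_\varepsilon,1)=\int\big(h_\varepsilon^2-\tfrac12|\nabla h_\varepsilon|^2\big)d\sigma .$$
Let $\varepsilon\to0$, use $\|\nabla h\|^2=\sum k(k+1)\|h_k\|^2$ (norms in $L^2(\sigma)$), and note $1-\frac{k(k+1)}2=-\frac12(k-1)(k+2)$:
$$a^2-1=\tfrac12\sum_{k\ge2}(k-1)(k+2)\|h_k\|^2.\tag{6.1}$$
So $a\ge1$, while $\int h\,d\mu\le1$ by Lemma 2. This is the sandwich $0.724\le1\le1.085$ of the cube. All deviation from the ball is controlled by the gap $\int h\,d\sigma-\int h\,d\mu$, as follows.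

**Lemma 3.** If $|\int h\,d(\mu-\sigma)|\le\delta$, then $0\le a-1\le\delta$, and
$$\|f\|^2+\|\nabla f\|^2\le C\delta,\qquad\|f\|_\infty\le\frac Ct+\delta+C\sqrt{\delta\log(t+1)} .$$

*Proof.* $1\le a\le\int h\,d\mu+\delta\le1+\delta$. As $a\le6$, (6.1) gives $\sum_{k\ge2}(k-1)(k+2)\|h_k\|^2=2(a-1)(a+1)\le14\delta$. Here $f=(a-1)+\sum_{k\ge2}h_k$, $1+k(k+1)\le\frac74(k-1)(k+2)$ for $k\ge2$, and $(a-1)^2\le5\delta$. This gives the energy bound. For the sup bound, $|f-J*f|\le6\int uj\,du\le C/t$ by Lemma 2 and (5.2). The multipliers of the probability kernel $J$ are at most $1$ in modulus and vanish for $k>t$, and $|h_k(x)|\le\sqrt{2k+1}\|h_k\|$, so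
$$|J*f(x)|\le|a-1|+\Big(\sum_{k=2}^t\frac{2k+1}{(k-1)(k+2)}\Big)^{1/2}\Big(\sum_{k\ge2}(k-1)(k+2)\|h_k\|^2\Big)^{1/2}\le\delta+C\sqrt{\delta\log(t+1)}.\ \square$$

How small is $\delta$? The first thing to try is that $h$ is Lipschitz: by (5.4), $|\int h\,d(\mu-\sigma)|\le2\sup|h-J*h|\le C/t$. Lemma 3 then returns $\|f\|_\infty\le Ct^{-1/2}\sqrt{\log(t+1)}$, so we are back at the exponent $1/2$, even with a logarithm too many. The pointwise bound on $h-J*h$ cannot be improved for support functions in general. For the cube at $e_2$, where $h$ attains its minimum $b$, all $M_uh-h\ge0$, and for $u\le1/t\le\frac12$ the value is $b\cos u-b+\frac4\pi b\sin u\ge cu$; so by (5.1) $J*h(e_2)-h(e_2)\ge c\int_0^{1/t}uj(u)\,du\ge c/t$.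

But $e_2$ is a special point: it sits on kinks. By Lemma 1(i) the loss at $x$ is $\tau(U(x,u))$, and we only need to *average* this over $x$. Averaging over $\sigma$, and over $\mu$ as well by (5.3), replaces $\tau(U(x,u))$ by about $u^2\tau(\mathbb S^2)$, which is quadratic in $u$. That gains a full power of $t$.

## 7. Averaging $\tau$ over caps: proof of Theorem 1

**Lemma 4.** $\big|\int h\,d(\mu-\sigma)\big|\le Ct^{-2}$.

*Proof.* By Lemmas 1 and 2, for $u<\pi/2$, $|M_uh-h|(x)\le2\tau(U(x,u))+(1-\cos u)h(x)\le2\tau(U(x,u))+3u^2$. For $u\ge\pi/2$, $|M_uh-h|\le6\le3u^2$. By Fubini (the set $\{d(x,y)\le u\}$ is closed) and (5.3),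
$$\int\tau(U(x,u))\,d(\mu+\sigma)(x)=\int(\mu+\sigma)(U(y,u))\,d\tau(y)\le C(u+1/t)^2\,\tau(\mathbb S^2),$$
and $\tau(\mathbb S^2)=2\int h\,d\sigma\le12$. By (5.4) and (5.2),
$$\Big|\int h\,d(\mu-\sigma)\Big|\le\int_0^\pi j(u)\Big[6u^2+2\int\tau(U(x,u))\,d(\mu+\sigma)(x)\Big]du\le C\int_0^\pi j(u)(u+1/t)^2du\le Ct^{-2}.\ \square$$

*Proof of Theorem 1.* Lemma 3 with $\delta=Ct^{-2}$ gives $d_H(K,B)=\|f\|_\infty\le Ct^{-1}\sqrt{\log(t+1)}$. For $\beta<1$, $t^{-1}\sqrt{\log(t+1)}\le C_\beta t^{-\beta}$. $\blacksquare$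

The conjecture is now proved, for all spherical $t$-designs. For the sharper theorems we keep the energy bound
$$\|f\|^2_{L^2(\sigma)}+\|\nabla f\|^2_{L^2(\sigma)}\le Ct^{-2}.\tag{7.1}$$

## 8. Local energy and two integral identities

Where can $t^{-2}\log t$ come from? Suppose $\varphi$ is a Green function of $L$ at $x$, so $|\nabla^2\varphi|\approx\theta^{-2}$ with $\theta=d(x,\cdot)$. Identity (I1) below reads, roughly,
$$\int\varphi\,d(\mu-\sigma)=f(x)-\tfrac12\int\langle T_\varphi\nabla f,\nabla f\rangle d\sigma+\cdots .$$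
The design property will make the left side $O(t^{-2})$. If we knew that $|\nabla f|\le C/t$, the quadratic term would be at most $Ct^{-2}\int_{\theta\ge1/t}\theta^{-2}d\sigma\approx t^{-2}\log t$. So we need gradient energy of size $t^{-2}$ per unit area *at every scale down to $1/t$*, whereas (7.1) gives it only at scale $1$. Put
$$E(R)=\sup_xR^{-2}\int_{U(x,R)}|\nabla f|^2d\sigma,\qquad E^*(s)=\sup_{s\le R\le\pi}E(R).$$
For instance, $|\nabla f|\le C/t$ a.e. implies $E(R)\le Ct^{-2}$ for all $R$, because $\sigma(U(x,R))\le R^2/4$. What (7.1) gives is only $E(R)\le CR^{-2}t^{-2}$. The plan is to prove $E(R)\le At^{-2}$ for $R\ge\Lambda/t$ by descending from $R\approx1$, halving the scale each time.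

**(I1)** For smooth $\varphi$:
$$\int\varphi\,d(\mu-\sigma)=\int fL\varphi\,d\sigma+\tfrac12\int\big[-\langle T_\varphi\nabla f,\nabla f\rangle+f^2L\varphi\big]d\sigma.$$
*Proof.* This expresses $\mu-\sigma$ through $f$. With $f_\varepsilon=h_\varepsilon-1$, $\det A_{h_\varepsilon}=\det(g+A_{f_\varepsilon})=1+Lf_\varepsilon+\det A_{f_\varepsilon}$. Multiply by $\varphi$, integrate, and use $\int\varphi\det A_{f_\varepsilon}d\sigma=V(\varphi,f_\varepsilon,f_\varepsilon)=V(f_\varepsilon,f_\varepsilon,\varphi)$ and (4.2). Let $\varepsilon\to0$ with (S3), (S4). $\square$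

**(I2)** Let $\ell(x)=p\cdot x$, $\tilde f=f-\ell$, $\eta$ smooth, $\zeta=4|\nabla\eta|^2+2\eta^2$. Then, unmarked integrals being against $\sigma$,
$$\int\eta^2|\nabla\tilde f|^2\le-4\int\eta^2\tilde f\,d(\mu-\sigma)+\int\zeta\tilde f^2(4+2\tilde f)-2\int\zeta\tilde f|\nabla\tilde f|^2-\int\tilde f^2\langle\nabla\zeta,\nabla\tilde f\rangle .$$
*Proof.* This is a localized energy inequality. First let $h$ be smooth and $\mu=\det A_h\,\sigma$ (of any mass). Put $\tilde h=h-\ell=1+\tilde f$ and $G=\tilde h+1$. As $A_\ell=0$, $A_G=A_h+g\ge g$, and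
$$\det A_h-1=\mathsf D(A_h-g,A_h+g)=\mathsf D(A_{\tilde f},A_G).$$
By (4.2),
$$\int\eta^2\tilde f\,d(\mu-\sigma)=\tfrac12\int\big[-\eta^2\langle T_G\nabla\tilde f,\nabla\tilde f\rangle-2\eta\tilde f\langle T_G\nabla\eta,\nabla\tilde f\rangle+\eta^2\tilde f^2LG\big].$$
The eigenvalues of $T_G$ are those of $A_G$, so $g\le T_G\le(LG)g$. With
$$|2\eta\tilde f\langle T_G\nabla\eta,\nabla\tilde f\rangle|\le\tfrac12\eta^2\langle T_G\nabla\tilde f,\nabla\tilde f\rangle+2\tilde f^2\langle T_G\nabla\eta,\nabla\eta\rangle$$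
we get $\frac12\int\eta^2|\nabla\tilde f|^2\le-2\int\eta^2\tilde f\,d(\mu-\sigma)+\int(2|\nabla\eta|^2+\eta^2)\tilde f^2LG$, that is,
$$\int\eta^2|\nabla\tilde f|^2\le-4\int\eta^2\tilde f\,d(\mu-\sigma)+\int\zeta\tilde f^2LG .$$
Now $LG=\Delta\tilde f+2\tilde f+4$, and $\int\zeta\tilde f^2\Delta\tilde f=-\int\tilde f^2\langle\nabla\zeta,\nabla\tilde f\rangle-2\int\zeta\tilde f|\nabla\tilde f|^2$. For general $h$ apply this to $h_\varepsilon$ and let $\varepsilon\to0$: $\tilde f_\varepsilon\to\tilde f$ uniformly, $\nabla\tilde f_\varepsilon\to\nabla\tilde f$ in $L^2$, $\mu_\varepsilon\to\mu$ weakly. $\square$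

## 9. Mollified Green functions

### 9.1 Mollification

Fix $0\le k\in C_c^\infty((\frac12,1))$ with $\int k=1$. For $0<s\le1$ let
$$F_s(x)=\int_{1/2}^1M_{su}F(x)\,k(u)\,du=\int F\psi_x\,d\sigma,\qquad\psi_x(y)=\frac{2k(\theta/s)}{s\sin\theta},\quad\theta=d(x,y).$$
Here $\psi_x\ge0$ is smooth, supported in $U(x,s)$, with $|\nabla^i\psi_x|\le C_is^{-2-i}$ and $\int\psi_xd\sigma=1$.

**Lemma 5.** For $0<s\le\frac12$: $|f-f_s|\le6s^2+|f_s-f_{2s}|\le6s^2+CsE(2s)^{1/2}$. For $0<s\le1$: $\int_{U(x_0,\rho)}|f-f_s|^2d\sigma\le s^2\int_{U(x_0,\rho+s)}|\nabla f|^2d\sigma$.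

*Proof.* The first bound is pointwise and uses convexity. Lemma 1(i) and $h\le6$ give $f\le M_uf+(1-\cos u)h\le M_uf+3u^2$, hence $f\le f_s+3s^2$. Lemma 1(ii) gives $f\ge2M_uf-M_{2u}f-2(1-\cos u)M_uh\ge2M_uf-M_{2u}f-6u^2$. Averaging over $u=sv$ with weight $k(v)$ gives $f\ge2f_s-f_{2s}-6s^2$. Together, $|f-f_s|\le6s^2+|f_s-f_{2s}|$. Next, $f_s(x)$ and $f_{2s}(x)$ are averages of $f$ with densities $\le Cs^{-2}$ supported in $U(x,2s)$. By Cauchy–Schwarz and the Poincaré inequality both differ from the mean of $f$ over $U(x,2s)$ by at most $C\big(\int_{U(x,2s)}|\nabla f|^2\big)^{1/2}\le CsE(2s)^{1/2}$.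

For the last claim let $f$ be smooth (then pass to the limit through $f_\varepsilon$). For $u\le s$ and a unit vector $v\in T_x$, $|f(x)-f(\exp_xuv)|^2\le u\int_0^u|\nabla f|^2(\exp_xrv)\,dr$. Averaging over $v$ gives at most $u\int_0^uM_r(|\nabla f|^2)(x)\,dr$. Since $M_r$ is self-adjoint, $\int_{U(x_0,\rho)}M_r(|\nabla f|^2)=\int|\nabla f|^2M_r\mathbf 1_{U(x_0,\rho)}\le\int_{U(x_0,\rho+s)}|\nabla f|^2$. Jensen's inequality finishes the proof. $\square$

### 9.2 The potential $\varphi_x$

Let $\mathcal G(z)=1+z\log(1-z)$. On functions of $z=w\cdot y$, $L=(1-z^2)\partial_z^2-2z\partial_z+2$. With $\mathcal G'=\log(1-z)-\frac z{1-z}$ and $\mathcal G''=-\frac1{1-z}-\frac1{(1-z)^2}$, the logarithms cancel and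
$$L\mathcal G=-(1+z)-\frac{1+z}{1-z}+\frac{2z^2}{1-z}+2=-(1+z)-(2z+1)+2=-3z\qquad(z<1).$$
In terms of $\theta$,
$$\tfrac{d}{d\theta}\mathcal G(\cos\theta)=-\sin\theta\log(1-\cos\theta)+\cos\theta\cot\tfrac\theta2,\tag{9.1}$$
which is $\frac2\theta(1+o(1))$ at $0$, so the flux through a small circle tends to $2\pi\cdot2=4\pi$. Since $\omega=4\pi\sigma$, Green's formula gives $L_y\mathcal G(w\cdot y)=\delta_w-3w\cdot y$ with respect to $\sigma$.

Put $\varphi_x(y)=\int\psi_x(w)\mathcal G(w\cdot y)\,d\sigma(w)$, a smooth function. Then $L\varphi_x=\psi_x-(\text{linear function with coefficient vector }3\int w\psi_x(w)d\sigma(w))$. This vector is $\gamma_sx$ with $|\gamma_s|\le3$, so its derivative in $x$ in a unit direction $v$ is $\gamma_sv$. As $f$ is orthogonal to linear functions,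
$$f_s(x)=\int fL\varphi_x\,d\sigma,\qquad\partial_vf_s(x)=\int fL(\partial_v\varphi_x)\,d\sigma,\tag{9.2}$$
where $\partial_v$ differentiates in $x$. Since $\varphi_x(y)$ depends on $x\cdot y$ only, $\partial_v\varphi_x=-X\varphi_x$ with $X$ the unit-speed rotation field with $X(x)=v$.

*Bounds.* With $\theta=d(x,y)$,
$$|\nabla^k\varphi_x(y)|\le C(s+\theta)^{-k}\ (1\le k\le4),\quad|\varphi_x(y)|\le C(s+\theta)^{-1},\quad\int|\varphi_x|d\sigma\le C.\tag{9.3}$$
The third holds because $\int|\mathcal G(w\cdot y)|d\sigma(y)\le C$ and $\psi_x$ is a probability density. For the first, $1-w\cdot y=|w-y|^2/2$ gives $|\nabla_y^k\mathcal G(w\cdot y)|\le C\,d(w,y)^{-k}$ for $1\le k\le4$ (the term in which all derivatives fall on the factor $z$ is at most $C(1+|\log d|)\le Cd^{-k}$). If $\theta\ge2s$, then $d(w,y)\ge\theta/2$ on the support of $\psi_x$, and the bound follows. If $\theta<2s$, convolution with $\mathcal G$ commutes with the $X_i$, so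
$$X_{i_1}\cdots X_{i_k}\varphi_x(y)=\int(X_{i_2}\cdots X_{i_k}\psi_x)(w)\,X_{i_1}^{(y)}\mathcal G(w\cdot y)\,d\sigma(w),$$
which is at most $Cs^{-1-k}\int_{U(x,s)}d(w,y)^{-1}d\sigma(w)\le Cs^{-k}$ in modulus; use (4.1). For the second, $|\mathcal G|\le C(1+|\log\theta|)$, and averaging against $\psi_x$ gives $|\varphi_x|\le C(1+|\log(s+\theta)|)$. From the first bound and (4.1),
$$|\nabla^k\partial_v\varphi_x|,\ |\nabla^kX_i\varphi_x|\le C(s+\theta)^{-k-1}\ (0\le k\le3),\qquad|\nabla^kX_iX_j\varphi_x|\le C(s+\theta)^{-k-2}\ (0\le k\le2).\tag{9.4}$$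

### 9.3 Testing the design property on the potentials

**Lemma 6.** Let $1/t\le s\le1$, $q\in\{2,3,4\}$, and, with $\theta=d(x,y)$ for a fixed $x$, $|\nabla^2F(y)|\le\mathcal B(s+\theta)^{-q}$ and $|\nabla F(y)|\le\mathcal B(s+\theta)^{1-q}$ for all $y$. Then $|F-J*F|(y)\le C\mathcal Bt^{-2}(s+\theta)^{-q}$.

*Proof.* Let $b=(s+\theta)/2$. For $u\le b$, points of $U(y,u)$ have $s+d(x,\cdot)\ge(s+\theta)/2$. Pairing antipodal points of the circle, $|M_uF-F|(y)\le u^2\sup_{U(y,u)}|\nabla^2F|\le C\mathcal Bu^2(s+\theta)^{-q}$; this contributes at most $C\mathcal Bt^{-2}(s+\theta)^{-q}$. For $u>b$, $|M_uF-F|\le u\mathcal Bs^{1-q}\le u\mathcal Bt^{q-1}$, contributing by (5.2) at most $C\mathcal Bt^{q-2}(t(s+\theta))^{-8}=C\mathcal Bt^{-2}(s+\theta)^{-q}(t(s+\theta))^{q-8}$, and $t(s+\theta)\ge1$. $\square$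

**Lemma 7.** For $1/t\le s\le1$: $|\int\varphi_xd(\mu-\sigma)|\le Ct^{-2}$ and $|\int\partial_v\varphi_xd(\mu-\sigma)|\le Ct^{-2}/s$.

*Proof.* Summing over $\theta\le s$ and the annuli $2^is<\theta\le2^{i+1}s$ with (5.3),
$$\int(s+\theta)^{-m}d(\mu+\sigma)\le C\sum_{i\ge0}(2^is)^{2-m}\le Cs^{2-m}\qquad(m=3,4).$$
For the second estimate, $F=\partial_v\varphi_x$ satisfies Lemma 6 with $q=3$, $\mathcal B=C$; use (5.4) and $m=3$.

For the first, one application of Lemma 6 with $q=2$ would cost a logarithm, since the case $m=2$ of the sum diverges logarithmically. So we subtract the kernel twice. As $2J*\varphi-J*J*\varphi\in\Pi_t$,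
$$\int\varphi\,d(\mu-\sigma)=\int(I-J)^2\varphi\,d(\mu-\sigma),\qquad(I-J)F:=F-J*F .$$
Put $\Gamma=(I-J)\varphi_x$. Since $X_i$ commutes with $I-J$, Lemma 6 applied to $X_i\varphi_x$ ($q=3$) and $X_iX_j\varphi_x$ ($q=4$), with (9.4), gives $|X_i\Gamma|\le Ct^{-2}(s+\theta)^{-3}$ and $|X_iX_j\Gamma|\le Ct^{-2}(s+\theta)^{-4}$. By (4.1), $\Gamma$ satisfies Lemma 6 with $q=4$, $\mathcal B=Ct^{-2}$. So $|(I-J)\Gamma|\le Ct^{-4}(s+\theta)^{-4}$, and $\int(s+\theta)^{-4}d(\mu+\sigma)\le Cs^{-2}\le Ct^2$. $\square$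

**Lemma 8.** For $1/t\le s\le1$ and all $x$:
$$\Big|f_s(x)-\tfrac12\int\langle T_{\varphi_x}\nabla f,\nabla f\rangle d\sigma\Big|\le Ct^{-2}+C\sup f^2;\tag{P0}$$
$$|f_s(x)|\le C\log(t+1)\big(t^{-2}+E^*(s)\big);\tag{P1}$$
$$|\nabla f_s(x)|\le\tfrac Cs\Big(t^{-2}+E^*(s)+s^{-2}\int_{U(x,s)}f^2d\sigma\Big).\tag{P2}$$

*Proof.* Apply (I1) with $\varphi_x$, respectively $\partial_v\varphi_x$, and use (9.2) and Lemma 7.

(P0): what remains is $|\int f^2L\varphi_x|\le\int f^2\psi_x+3\|f\|_2^2\le\sup f^2+Ct^{-2}$, by (7.1).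

(P1): by (9.3), $|T_{\varphi_x}|\le C(s+\theta)^{-2}$. The cap $\theta\le s$ and each annulus $2^is<\theta\le2^{i+1}s$ contribute at most $CE^*(s)$ to $\int(s+\theta)^{-2}|\nabla f|^2$ (in the last annulus replace the outer radius by $\pi$), and there are at most $C\log(t+1)$ annuli. Moreover $\sup f^2\le Ct^{-2}\log(t+1)$ by Theorem 1.

(P2): $|T_{\partial_v\varphi_x}|\le C(s+\theta)^{-3}$ by (9.4), and the same sum is now geometric, $\le\frac CsE^*(s)$. Since $L\partial_v\varphi_x=\partial_v\psi_x-\gamma_sv\cdot y$, $|L\partial_v\varphi_x|\le Cs^{-3}\mathbf 1_{U(x,s)}+C$, so the term $\int f^2L\partial_v\varphi_x$ gives the rest, with (7.1). $\square$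

These bounds do not yet beat Theorem 1. With only $E(R)\le CR^{-2}t^{-2}$, (P1) gives $|f_s|\le C\log(t+1)\,t^{-2}s^{-2}$, while Lemma 5 gives $|f-f_s|\le6s^2+C/t$. The term $C/t$ does not improve for any choice of $s$. We need to feed information at scale $r$ into a better energy bound at scale $r/2$, and that is the task of the next inequality.

## 10. A Caccioppoli inequality

**Lemma 9.** Let $1/t\le R\le\frac1{10}$, $\ell$ linear, $\tilde f=f-\ell$, and $|\tilde f|\le\vartheta R^2$ on $U(x_0,8R)$ with $0<\vartheta\le1$. Then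
$$\int_{U(x_0,R)}|\nabla\tilde f|^2\le CR^2t^{-2}+CR^{-2}\int_{U(x_0,2R)}\tilde f^2+C\vartheta\int_{U(x_0,2R)}|\nabla\tilde f|^2 .$$

*Proof.* Apply (I2) with $\eta=\eta_0(d(x_0,\cdot)/R)$ smooth, $0\le\eta\le1$, $\eta=1$ on $U(x_0,R)$, supported in $U(x_0,2R)$. Then $\zeta\le CR^{-2}$ and $|\nabla\zeta|\le CR^{-3}$, both supported in $U(x_0,2R)$. The last three terms of (I2) are bounded by the last two of the claim: $|\tilde f|\le1$, $\zeta|\tilde f|\le C\vartheta$, and $R^{-3}\tilde f^2|\nabla\tilde f|\le\vartheta R^{-1}|\tilde f||\nabla\tilde f|\le\vartheta(R^{-2}\tilde f^2+|\nabla\tilde f|^2)$. With $F=\eta^2\tilde f$ (so $|F|\le R^2$) and (5.4), it remains to show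
$$\int|F-J*F|\,d(\mu+\sigma)\le CR^2t^{-2}.\tag{10.1}$$
This is Lemma 4 again, localized. Note that $\tilde h=1+\tilde f$ is the support function of a translate of $K$, with the same $\tau$ (as $L\ell=0$), and $0\le\tilde h\le2$ on $U(x_0,8R)$.

**Step 1.** *We bound the kinks near $x_0$: $\tau(U(x_0,4R))\le CR^2$.* Let $\chi$ be a smooth cutoff, $0\le\chi\le1$, $\chi=1$ on $U(x_0,4R)$, supported in $U(x_0,8R)$, $|\Delta\chi|\le CR^{-2}$. Then $\tau(U(x_0,4R))\le\int\chi\,d\tau=\int\tilde hL\chi=\int\tilde fL\chi+2\int\chi\le CR^2$.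

**Step 2.** *We show that $\tilde f$ is $3R$-Lipschitz on $U(x_0,4R)$.* Along unit-speed geodesics in $U(x_0,8R)$, $\tilde f''=\tilde h''\ge-\tilde h\ge-2$ by (S6), so $\tilde f(\gamma(r))+r^2$ is convex. At differentiability points in $U(x_0,4R)$ this gives $\tilde f(\gamma(R))\ge\tilde f(\gamma(0))+R\,\partial_v\tilde f-R^2$; with $|\tilde f|\le R^2$, $\partial_v\tilde f\le3R$. So $|\nabla\tilde f|\le3R$ a.e. on this geodesically convex cap.

**Step 3.** *We treat $x\in U(x_0,3R)$ and radii $u\le R$.* For $y$ on the circle of radius $u$ about $x$,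
$$F(y)-F(x)=\eta^2(x)(\tilde f(y)-\tilde f(x))+(\eta^2(y)-\eta^2(x))\tilde f(x)+(\eta^2(y)-\eta^2(x))(\tilde f(y)-\tilde f(x)).$$
Average over $y$. Lemma 1(i) for $\tilde h$ gives $|M_u\tilde f-\tilde f|(x)\le2\tau(U(x,u))+u^2$. Also $|M_u\eta^2-\eta^2|\le Cu^2R^{-2}$ and $|\tilde f|\le R^2$. By Step 2 the last product is at most $CuR^{-1}\cdot3Ru$. So $|M_uF-F|(x)\le2\tau(U(x,u))+Cu^2$. By Fubini, (5.3), Step 1 and (5.2) the contribution to (10.1) is at most
$$CR^2t^{-2}+C\int_0^Rj(u)(u+\tfrac1t)^2du\;\tau(U(x_0,4R))\le CR^2t^{-2}.$$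

**Step 4.** *We treat $x\in U(x_0,3R)$ and $u>R$.* Here $|M_uF-F|\le2R^2$, the tail of $j$ is at most $C(tR)^{-8}$, and $(\mu+\sigma)(U(x_0,3R))\le CR^2$. The contribution is at most $CR^4(tR)^{-8}\le CR^2t^{-2}$.

**Step 5.** *We treat far points, $\theta=d(x,x_0)>3R$.* Then $F(x)=0$, and $M_uF(x)\ne0$ requires $u\ge\theta-2R\ge\theta/3$, so $|F-J*F|(x)\le CR^2(t\theta)^{-8}$. Dyadic summation with (5.3) gives at most $CR^4(tR)^{-8}\le CR^2t^{-2}$. This proves (10.1). $\square$

## 11. Descending through the scales: proof of Theorem 2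

**Proposition 10.** There are absolute $A,\Lambda,t_1$ such that for $t\ge t_1$: $E(R)\le At^{-2}$ for all $R\in[\Lambda/t,\pi]$.

*Proof.* Let $r_0=\frac1{10}$, and let $\mathcal H(r)$ be the statement: $E(R)\le At^{-2}$ for all $R\in[r,\pi]$. By (7.1), $\mathcal H(r_0)$ holds if $A$ is large. We show: *if $\Lambda/t\le r\le r_0$ and $\mathcal H(r)$ holds, then $\mathcal H(r/2)$ holds.* Iterating from $r_0$ proves the proposition.

Let $\varepsilon\in(0,\frac18)$, $\Lambda\ge1/\varepsilon$, $A\ge1$. The constant $C_\varepsilon$ depends only on $\varepsilon$ and may change from line to line; "$t$ large" means $t\ge t_1(\varepsilon,A,\Lambda)$. Put $s=\varepsilon r\ge1/t$.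

**Step 1.** *We collect what $\mathcal H(r)$ says about $f$ at scale $s$.* For $R\le r$, $R^2E(R)\le r^2E(r)$. Hence $E^*(s)\le\varepsilon^{-2}At^{-2}$, $s^2E(s)\le r^2At^{-2}$ and $sE(2s)^{1/2}\le rA^{1/2}/t$. Therefore:

- by (P1), $|f_s|\le C_\varepsilon At^{-2}\log(t+1)$;
- by the Poincaré inequality, $s^{-2}\int_{U(x,s)}f^2\le Cs^2E(s)+Cf_s(x)^2\le CAt^{-2}$ for $t$ large (as $f_s(x)$ is an average over $U(x,s)$ with density $\le Cs^{-2}$, it differs from the mean by at most $C(\int_{U(x,s)}|\nabla f|^2)^{1/2}$);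
- by (P2), $|\nabla f_s|\le C_\varepsilon At^{-2}/r$ everywhere;
- by Lemma 5, $|f-f_s|\le C\varepsilon^2r^2+CA^{1/2}r/t\le C(\varepsilon^2+A^{1/2}\Lambda^{-1})r^2$, since $1/t\le r/\Lambda$.

**Step 2.** *We subtract a linear function, so that Lemma 9 applies.* Fix $x_0$ and $R\in[r/2,r]$; then $R\ge\Lambda/(2t)\ge1/t$ and $R\le\frac1{10}$. Let $c_0=f_s(x_0)$, $\ell(x)=c_0\,x_0\cdot x$, $\tilde f=f-\ell$. Then
$$\tilde f=(f-f_s)+(f_s-c_0)+c_0(1-x_0\cdot x).$$
On $U(x_0,8R)$, $|f_s-c_0|\le C_\varepsilon At^{-2}\le C_\varepsilon A\Lambda^{-2}r^2$ and $1-x_0\cdot x\le32R^2$. As $r\le2R$, $|\tilde f|\le\vartheta R^2$ with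
$$\vartheta=C(\varepsilon^2+A^{1/2}\Lambda^{-1})+C_\varepsilon A\Lambda^{-2}+C_\varepsilon At^{-2}\log(t+1).$$
Also $|\nabla\ell|\le|c_0|\le t^{-1}$ for $t$ large.

**Step 3.** *We bound the right side of Lemma 9.* By the second part of Lemma 5 ($2R+s\le3r$), Step 1, $\mathcal H(r)$ at radius $3r$, and $R^{-2}\le4t^2\Lambda^{-2}$,
$$R^{-4}\int_{U(x_0,2R)}\tilde f^2\le CR^{-4}\varepsilon^2r^2\int_{U(x_0,3r)}|\nabla f|^2+CR^{-2}(C_\varepsilon At^{-2})^2+C\big(C_\varepsilon At^{-2}\log(t+1)\big)^2$$
$$\le C\varepsilon^2At^{-2}+C_\varepsilon A^2\Lambda^{-2}t^{-2}+t^{-2}$$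
for $t$ large. Since $2R\ge r$, $R^{-2}\int_{U(x_0,2R)}|\nabla\tilde f|^2\le8E(2R)+Ct^{-2}\le8At^{-2}+Ct^{-2}$.

**Step 4.** *We close the induction.* If $\vartheta\le1$, Lemma 9 divided by $R^2$ and $|\nabla f|^2\le2|\nabla\tilde f|^2+2t^{-2}$ give, with an absolute $C_1\ge1$,
$$R^{-2}\int_{U(x_0,R)}|\nabla f|^2\le C_1t^{-2}\big[1+\varepsilon^2A+C_\varepsilon A^2\Lambda^{-2}+\vartheta A\big].$$
Choose $A\ge4C_1$ (and large enough for $\mathcal H(r_0)$), then $\varepsilon$ small, then $\Lambda$ large, then $t_1$ large, so that $\vartheta\le\frac1{4C_1}$, $C_1\varepsilon^2\le\frac18$ and $C_1C_\varepsilon A\Lambda^{-2}\le\frac18$. The right side is then at most $(\frac14+\frac18+\frac18+\frac14)At^{-2}=\frac34At^{-2}$. As $x_0$ and $R\in[r/2,r]$ were arbitrary, $\mathcal H(r/2)$ holds. $\square$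

*Proof of Theorem 2.* For $t<t_1$ the bounds on $f$ and $\nabla h$ follow from Lemma 2, since $t_1$ is absolute. Let $t\ge t_1$, increased so that $2\Lambda/t\le1$, and let $s=\Lambda/t$. Then $E^*(s)\le At^{-2}$.

**Step 1.** *The distance to the ball.* By (P1), $|f_s|\le Ct^{-2}\log(t+1)$. By Lemma 5, $|f-f_s|\le6s^2+CsA^{1/2}t^{-1}\le Ct^{-2}$. Hence $\|f\|_\infty\le Ct^{-2}\log(t+1)$.

**Step 2.** *The gradient.* As before, $s^{-2}\int_{U(x,s)}f^2\le Cs^2E(s)+Cf_s(x)^2\le Ct^{-2}$, so (P2) gives $|\nabla f_s|\le C/t$. With $|f-f_s|\le Ct^{-2}$ we get $|f-f(x)|\le Ct^{-2}$ on $U(x,s)$. Along geodesics $f''\ge-h\ge-6$, so at differentiability points $f(\gamma(s))\ge f(x)+s\,\partial_vf-3s^2$, and $\partial_vf\le(Ct^{-2}+3s^2)/s\le C/t$.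

**Step 3.** *Boundary points and facets.* The face of $K$ with outer normal $x$ is the subdifferential at $x$ of the $1$-homogeneous extension of $h$. That is the closed convex hull of limits of gradients $h(y)y+\nabla h(y)$ at differentiability points $y\to x$ (Rockafellar, *Convex Analysis*, Thm 25.6). The distance of such a gradient from $x$ is at most $|h(y)-1|+|y-x|+|\nabla h(y)|$, so the face lies within $\|f\|_\infty+C/t\le C/t$ of $x$. A facet of $P_X$ thus has diameter $\le C/t$ and perimeter $\le C/t$. For a convex polygon, area $\le$ inradius $\times$ perimeter: the side nearest to a point is at distance at most the inradius, and the nearest point lies on that side at the foot of a perpendicular, so rectangles of this height over the sides cover the polygon. Hence the inradius is at least $(4\pi/N)/(C/t)=c\,t/N\ge c(C')/t$ if $N\le C't^2$. $\blacksquare$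

## 12. Lower bounds: facet areas and Gauss–Legendre circles

### 12.1 Theorem 3(a)

Let $\epsilon=d_H(P_X,B)$; we may assume $\epsilon<1$. The facet with normal $x_j$ lies in the plane $y\cdot x_j=h(x_j)$, with $h(x_j)\ge1-\epsilon>0$, and in $(1+\epsilon)B$. So it lies in a disc of squared radius at most $(1+\epsilon)^2-(1-\epsilon)^2=4\epsilon$. Hence $4\pi/N\le4\pi\epsilon$, that is, $\epsilon\ge1/N$. With $N=(t+1)^2$ and Theorem 2 the two-sided bound follows. $\blacksquare$

For the octahedral points this reads $0.276\ge1/6$, and for the tetrahedron $0.650\ge1/4$.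

### 12.2 Theorem 3(b): a design measure carried by circles

A spherical $(t'+1)$-design is a spherical $t'$-design, and $(t'+1)^{-2}\log(t'+1)$ is comparable to $t'^{-2}\log t'$. So it suffices to treat odd $t=2n-1$, large.

Fix a pole $x_0$ and let $z_i=\cos\theta_i$, $\lambda_i>0$ be the $n$-point Gauss–Legendre nodes and weights, exact in degree $2n-1$. Let $\mu=\sum_i\frac{\lambda_i}2\cdot$(uniform probability on the circle $\{x\cdot x_0=z_i\}$). Averaging a polynomial of degree $\le t$ about the axis $x_0$ gives a polynomial of degree $\le t$ in $z=x\cdot x_0$, and $\sigma$ has $z$-marginal $dz/2$; so $\mu$ is a design measure of degree $t$. For $n=2$ it is the measure of the double cone. By uniqueness $K=K_\mu$ is a body of revolution, so $h=h(\theta)$ with $\theta=d(x_0,\cdot)$. We say "node" also for the angles $\theta_i$.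

**Step 1.** *We show that $h''+h=0$ between consecutive nodes in $(0,\frac\pi2)$.* (For the double cone, $h=H\cos\theta$ and then $\rho\sin\theta$.) The smoothing $h_\varepsilon$ is again zonal. Put $\rho_\varepsilon=h_\varepsilon'\cos\theta+h_\varepsilon\sin\theta$. Then $\rho_\varepsilon(0)=0$ and $\rho_\varepsilon'=(h_\varepsilon''+h_\varepsilon)\cos\theta\ge0$. The eigenvalues of $A_{h_\varepsilon}$ are $h_\varepsilon''+h_\varepsilon$ and $h_\varepsilon'\cot\theta+h_\varepsilon$, so $\det A_{h_\varepsilon}\cos\theta\cdot\frac12\sin\theta=\frac14(\rho_\varepsilon^2)'$. Hence $\rho_\varepsilon(\theta)^2=4\int_{U(x_0,\theta)}\cos\,d\mu_\varepsilon$ with $\rho_\varepsilon\ge0$, where $\cos$ denotes the cosine of the distance to $x_0$. Along a subsequence $h_\varepsilon'\to h'$ a.e., and $\mu_\varepsilon\to\mu$ weakly. So for a.e. $\theta<\frac\pi2$ (not a node)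
$$h'\cos\theta+h\sin\theta=\Big(4\int_{U(x_0,\theta)}\cos\,d\mu\Big)^{1/2},$$
which is constant between nodes. Integrating $(h/\cos\theta)'=\mathrm{const}/\cos^2\theta$ shows $h\in\operatorname{span}(\sin\theta,\cos\theta)$ there.

**Step 2.** *We bound the energy in annuli from below.* For large $t$, $h\ge\frac12$ by Theorem 1, so $f''=-h\le-\frac12$ between nodes. On an interval of length $l$ without nodes in its interior, $|f'(\alpha)-f'(\beta)|\ge\frac12|\alpha-\beta|$, so
$$\int f'^2d\theta\ge\frac1{2l}\iint(f'(\alpha)-f'(\beta))^2d\alpha\,d\beta\ge\frac1{8l}\cdot\frac{l^4}6=\frac{l^3}{48}.$$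
Let $\frac1n\le R\le\frac12$. The function $w=\sqrt{\sin\theta}\,P_n(\cos\theta)$ solves $w''+[(n+\frac12)^2+\frac1{4\sin^2\theta}]w=0$. On $[R,2R]$, $\sin\theta\ge2R/\pi$, so the coefficient is at most $\frac94n^2+\frac{\pi^2}{16R^2}<4n^2$. By Sturm comparison nodes in $[R,2R]$ are at distance at least $\frac\pi{2n}$. So there are at most $\frac{2nR}\pi+1\le2nR$ nodes and at most $3nR$ subintervals, with total length $R$. By Hölder
$$\int_R^{2R}f'^2d\theta\ge\frac1{48}\cdot\frac{R^3}{(3nR)^2}\ge cRn^{-2}.\tag{12.1}$$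

**Step 3.** *We reduce to a weighted energy at the pole.* Let $s=\Lambda/t$, $\varphi=\varphi_{x_0}$. By Theorem 2, $\sup f^2\le Ct^{-2}$ and $|f'|\le C/t$. So (P0) gives $f_s(x_0)\ge\frac12\int\langle T_\varphi\nabla f,\nabla f\rangle d\sigma-Ct^{-2}$, and $\langle T_\varphi\nabla f,\nabla f\rangle=(\varphi'\cot\theta+\varphi)f'^2$, since $\nabla f=f'\partial_\theta$ and $T_\varphi$ interchanges the eigenvalues of $A_\varphi$.

**Step 4.** *We show that $\varphi'\cot\theta\ge c\,\theta^{-2}$ on $[B_0s,1]$ for an absolute $B_0$.* Write $\mathcal G_{x_0}(y)=\mathcal G(x_0\cdot y)$. Zonal convolutions commute, so $\varphi=(\mathcal G_{x_0})_s$. Let $X$ be the unit-speed rotation field along the meridian through $y$. For $\theta=d(x_0,y)\ge2s$, pairing antipodal points of circles,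
$$\Big|\varphi'-\tfrac{d}{d\theta}\mathcal G(\cos\theta)\Big|=|(X\mathcal G_{x_0})_s-X\mathcal G_{x_0}|(y)\le s^2\sup_{U(y,s)}|\nabla^2X\mathcal G_{x_0}|\le Cs^2\theta^{-3}.$$
In (9.1), on $(0,1]$, the first term is nonnegative and the second is at least $c/\theta$. So for some absolute $B_0\ge2$ with $B_0\Lambda\ge2$, $\varphi'\ge c/\theta$ on $[B_0s,1]$, and $\theta\cot\theta\ge\cot1$ there.

**Step 5.** *We sum over scales.* The region $\theta\le B_0s$, where $|T_\varphi|\le Cs^{-2}$ and $|\nabla f|^2\le Ct^{-2}$, contributes $O(t^{-2})$. The region $\theta\ge1$, where $|T_\varphi|\le C$, contributes $O(t^{-2})$ by (7.1). The term with $\varphi f'^2$ contributes at most $Ct^{-2}\int|\varphi|d\sigma\le Ct^{-2}$. By (12.1) each dyadic $R=2^iB_0s$ with $2R\le1$ gives $\int_R^{2R}\theta^{-1}f'^2d\theta\ge cn^{-2}\ge ct^{-2}$ (note $R\ge B_0s\ge2/t\ge1/n$), and there are at least $c\log t$ of them. So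
$$f_s(x_0)\ge c\int_{B_0s}^1\theta^{-1}f'^2d\theta-Ct^{-2}\ge c\,t^{-2}\log t-Ct^{-2}.$$
As $f_s(x_0)$ is an average of $f$, $d_H(K_\mu,B)=\|f\|_\infty\ge c\,t^{-2}\log t$ for large $t$.

### 12.3 Theorem 3(b): from the measure to point sets

**Step 6.** *We show that $K_\nu$ depends continuously on $\nu$.* Let design measures $\mu_k$ of degree $t$ (large) converge weakly to a design measure $\nu$ of degree $t$. By Theorem 2 and Lemma 2, $\frac12B\subset K_{\mu_k}\subset6B$. By Blaschke selection any subsequence has a subsequence converging to some body $K'$. Then $S_{K'}=\lim S_{K_{\mu_k}}=4\pi\nu$, and the Steiner point of $K'$ is $0$, so $K'=K_\nu$ by uniqueness. Hence $K_{\mu_k}\to K_\nu$, and it suffices to approximate $\mu$ weakly by measures $\mu_X$ with $X$ a spherical $t$-design.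

**Step 7.** *We prepare points that can correct small errors.* Let $Y=(Y_1,\dots,Y_D)$ be an orthonormal basis of $\Pi_t\ominus\mathbb R$. By Seymour–Zaslavsky (Adv. Math. 52 (1984)) spherical designs of every degree exist; let $Z=\{w_1,\dots,w_q\}$ be a spherical $2t$-design. After a generic rotation no $w_i$ lies on the finitely many circles supporting $\mu$. The vectors $dY_{w_i}(v)$, $v\in T_{w_i}\mathbb S^2$, $1\le i\le q$, span $\mathbb R^D$. Otherwise some $p=b\cdot Y$ with $b\ne0$ has $\nabla p(w_i)=0$ for all $i$; since $|\nabla p|^2=\sum_i(X_ip)^2\in\Pi_{2t}$, this gives $\int|\nabla p|^2d\sigma=0$, so $p$ is constant, hence $0$, a contradiction. Choose rotation generators $\Xi_1,\dots,\Xi_D$ and indices $i_1,\dots,i_D$ such that the vectors $dY_{w_{i_\alpha}}(\Xi_\alpha w_{i_\alpha})$ form a basis of $\mathbb R^D$, and put $g_i(\xi)=\exp\big(\sum_{\alpha:i_\alpha=i}\xi_\alpha\Xi_\alpha\big)$ for $\xi\in\mathbb R^D$.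

**Step 8.** *We build the designs.* Fix $\varepsilon>0$. For integers $M\to\infty$ choose $M$ distinct points $y_j\in\operatorname{supp}\mu$ with $\frac1M\sum\delta_{y_j}\to\mu$ weakly (equally spaced on each circle, in numbers proportional to the weights up to rounding). With $m=\lceil\varepsilon M/q\rceil$ choose for each $i$ a set $W_i$ of $m$ distinct points within $1/M$ of $w_i$. Let
$$\Phi_M(\xi)=\frac1{qm}\sum_i\sum_{w\in W_i}Y(g_i(\xi)w),\qquad\Phi(\xi)=\frac1q\sum_iY(g_i(\xi)w_i).$$
Then $\Phi_M\to\Phi$ in $C^1$ near $0$, $\Phi(0)=0$ because $Z$ is a design, and $D_0:=d\Phi(0)$, given by $\xi\mapsto\frac1q\sum_\alpha\xi_\alpha\,dY_{w_{i_\alpha}}(\Xi_\alpha w_{i_\alpha})$, is invertible. We must solve $\Phi_M(\xi)=-\eta_M$ with $\eta_M=\frac1{qm}\sum_jY(y_j)$. Since $\frac M{qm}\le\frac1\varepsilon$ and $\frac1M\sum_jY(y_j)\to\int Y\,d\mu=0$, $\eta_M\to0$. For large $M$ the map $\xi\mapsto\xi-D_0^{-1}(\Phi_M(\xi)+\eta_M)$ has Lipschitz constant at most $\frac12$ on a fixed small ball and moves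 $0$ by a distance tending to $0$. So it has a fixed point $\xi_M\to0$, and $\Phi_M(\xi_M)=-\eta_M$.

Put $X_M=\{y_j\}\cup\bigcup_ig_i(\xi_M)W_i$. Its points are distinct for large $M$: the clusters stay near the distinct points $w_i\notin\operatorname{supp}\mu$, and a common rotation preserves distinctness within each cluster. By construction $\sum_{x\in X_M}Y(x)=0$, so $X_M$ is a spherical $t$-design. As $M\to\infty$, $qm/M\to\varepsilon$ and $\mu_{X_M}\to(\mu+\varepsilon\mu_Z)/(1+\varepsilon)$, a design measure of degree $t$. Letting then $\varepsilon\to0$, these limits tend weakly to $\mu$. By Step 6 applied twice there are spherical $t$-designs $X$ with $d_H(P_X,B)\ge\frac12d_H(K_\mu,B)\ge c\,t^{-2}\log t$. Together with Theorem 2 this shows that $t^{-2}\log t$ is the exact worst-case order over all spherical $t$-designs. $\blacksquare$
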